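# Orthogonal drawings of ternary trees with both sides sublinear

## 1. Complete ternary trees fit in a small square

We draw trees on the integer grid, with every edge a horizontal or a vertical segment. The drawing should be short in both directions at once. Here are the terms.

**Drawing.** A *planar straight-line orthogonal drawing* of a graph represents each vertex as a distinct point with integer coordinates and each edge as a horizontal or vertical straight-line segment between the points of its end-vertices. Two edges may share only a common end-vertex, and no edge passes through a vertex other than its own end-vertices. In these notes "drawing" always means this. The *width* and *height* are the numbers of grid columns and grid rows that meet the drawing, and the *area* is width times height.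

**Ternary tree.** A *rooted tree* $T$ has one distinguished node, the root. The neighbor of a non-root node on the path to the root is its parent, and its other neighbors are its children; all neighbors of the root are children of the root. A *ternary tree* is a rooted tree of maximum degree $4$ in which each node has at most $3$ children, so the root has degree at most $3$. It is *complete* if every non-leaf node has exactly $3$ children and all leaves are at the same distance from the root. We write $|X|$ for the number of nodes of a tree $X$, and $T(v)$ for the subtree of $T$ rooted at $v$.

**Free ray.** A vertex of a drawing has a *free ray* in one of the four axis directions if the ray from it in that direction meets the drawing only at that vertex.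

For example, draw a root with three children by putting the root at $(0,0)$ and the children at $(-1,0)$, $(1,0)$, $(0,-1)$. This has $3$ columns and $2$ rows. The upward ray from the root is free; the leftward ray is not.

Free rays are how drawings get glued together. Suppose a drawing $D$ of a tree has a free upward ray from its root $s$, and let $w$ be a grid point. Translate $D$ so that $s$ lies in the column of $w$ and all of $D$ lies in rows strictly below $w$. Then the vertical segment $ws$ runs along the free ray of $s$, so it meets $D$ only at $s$. This works at any distance, and however deep inside its bounding box $s$ may lie. Since $D$ may be rotated by $90^\circ$ and reflected, the same holds in every direction. Call this the *attachment rule*. Note also that the box of the attached drawing contains the column of $w$ (or the row of $w$, for a horizontal attachment), because the attached root lies there.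

Throughout, $p=\log_3 2\approx 0.631$, so $3^p=2$ and $0<p<1$.

**Proposition 1.** The complete ternary tree $T_h$ of depth $h$ has a drawing with at most $2^{h+1}-1$ columns and at most $2^{h+1}-1$ rows, with a free upward ray from the root, and mirror-symmetric in the column of the root. Hence, with $n=|T_h|$, both sides are at most $2n^p-1$.

*Proof.* We use induction on $h$. For $h=0$ it is one point.

Let $h\ge1$, and let $D$ be the drawing of $T_{h-1}$, with $w$ columns and $t$ rows; $w$ is odd by symmetry. Put the root $r$ of $T_h$ in row $0$ and column $\kappa$. Turn a copy of $D$ by $90^\circ$ so that its free ray points right, and place it in the $t$ columns immediately left of $\kappa$ with its root in row $0$. By the symmetry of $D$ it occupies the $w$ rows $-\frac{w-1}2,\dots,\frac{w-1}2$. Place its mirror image to the right of $\kappa$. Place a third copy of $D$, unturned, in the $t$ rows immediately below these, with its root in column $\kappa$. Join $r$ to the three roots.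

The three boxes are disjoint. The side boxes avoid column $\kappa$, so they do not meet the vertical edge. By the attachment rule each new edge meets its box only at the attached root. So the drawing is planar. Above $r$, column $\kappa$ is empty, so the upward ray is free, and the drawing is symmetric. It has
$$\max(2t+1,\,w)\ \text{ columns}\qquad\text{and}\qquad w+t\ \text{ rows}.$$
With $w,t\le 2^h-1$, both are at most $2^{h+1}-1$.

Finally $n=(3^{h+1}-1)/2\ge 3^h$, so $2^h=(3^h)^p\le n^p$. $\square$

The first sizes given by the recursion, as columns $\times$ rows, are $1\times1$, $3\times2$, $5\times5$, $11\times 10$, $21\times21$ for $h=0,\dots,4$, while $n=1,4,13,40,121$. So complete trees present no obstacle. (They cannot be made arbitrarily small either: it is known that every drawing of a complete ternary tree has width and height in $\Omega(n^{\log_3((1+\sqrt5)/2)})$.) What changes for an arbitrary ternary tree?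

## 2. Arbitrary trees: where the cross construction breaks, and the theorem

Try the construction of Proposition 1 at every node of an arbitrary ternary tree: draw each child subtree in its own box, turn it, and put the boxes left of, right of and below the node. Test this on the simplest tree of all, a path rooted at an end. If the child's drawing has $w'$ columns and $t'$ rows, there are two options. Placing it below gives $w'$ columns and $t'+1$ rows. Placing it at a side gives $t'+1$ columns and $w'$ rows. In both cases the number of columns plus the number of rows grows by exactly $1$. Starting from $1+1$, the path on $n$ nodes ends with
$$\text{width}+\text{height}=n+1,$$
whatever choices are made, so one side is at least $(n+1)/2$. The construction is good for balanced trees because three boxes of equal size share rows and columns well. On a path nothing is shared.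

A path alone is easy to fold up. The difficulty is a tree that has long paths and bushy parts everywhere at once. The question, raised with the paper by Barbara Covella, Fabrizio Frati and Maurizio Patrignani, "On the Area Requirements of Planar Straight-Line Orthogonal Drawings of Ternary Trees", arXiv:1902.11044 (2019), as its source, is this: is there a function $g(n)\in o(n)$ such that, for every $n$, every $n$-node ternary tree has a drawing whose width and height are both at most $g(n)$? It is known that sub-quadratic *area* is always possible, but small area does not settle the question: a drawing with $n$ columns and $n^p$ rows has sub-quadratic area and one linear side.

The answer is yes.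

**Theorem 1.** Every $n$-node ternary tree has a drawing whose width and height are both at most $72\,n^{(1+p)/2}$.

**Theorem 2.** For every $n\ge1$, every real $W$ with $n^p\le W\le n$, and every $n$-node ternary tree, there is a drawing with width at most $36\,W$ and height at most $72\,n^{1+p}/W$, in which the upward vertical ray from the root meets the drawing only at the root. The width and height bounds also hold for every $n$-node (unrooted) tree of maximum degree at most $4$.

Theorem 1 is the case $W=n^{(1+p)/2}$ of Theorem 2. This $W$ is allowed because $p<(1+p)/2<1$, and it makes $n^{1+p}/W$ equal to $n^{(1+p)/2}$. The exponent is less than $1$: since $2^{19}=524288<531441=3^{12}$, we have $p<\frac{12}{19}$ and $\frac{1+p}2<\frac{31}{38}<0.816$. So one may take $g(n)=72\,n^{(1+p)/2}=O(n^{0.8155})\subset o(n)$. It remains to prove Theorem 2.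

## 3. Heavy paths and a counting inequality

The standard remedy for long paths is to straighten them: put a long path on one row and hang the rest above and below it. The number of rows is then governed by the largest piece hung below and the largest piece hung above. This section bounds the two together.

**First, second, third child; heavy path.** In a ternary tree, let $v^1\ge v^2\ge v^3$ be the sizes of the child subtrees of $v$ in non-increasing order, padded with zeros. The corresponding children are the *first*, *second* and *third* child of $v$ (ties broken arbitrarily). The *heavy path* from a node repeatedly goes to the first child until a leaf.

For example, in $T_2$ the root has $v^1=v^2=v^3=4$, and a heavy path from it is any root-to-leaf path, depending on how ties are broken. If a node has child subtrees of sizes $5$ and $2$, then $v^1=5$, $v^2=2$, $v^3=0$.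

Define
$$\varphi(0)=0,\qquad \varphi(j)=2j^p-1\quad(j\ge1).$$
Then $\varphi$ is increasing and $\varphi(1)=1$. It is the bound in Proposition 1.

**Lemma 1.** Let $X$ be a ternary tree with $k\ge1$ nodes and root $r$. Define $Z,x,y$ in one of two ways (an empty maximum is $0$):

* (a) $Z$ is the heavy path from $r$, $\;x=\max_{v\in Z}v^2$, $\;y=\max_{v\in Z}v^3$.
* (b) $Z$ consists of $r$, the heavy path from its first child and the heavy path from its second child (if they exist); $x=\max\big(r^3,\max_{v\in Z\setminus r}v^2\big)$, $\;y=\max_{v\in Z\setminus r}v^3$.

In both cases
$$\varphi(x)+\varphi(y)+1\le\varphi(k).\tag{1}$$

The exponent $p$ is exactly right for the balanced situation: if $x=y=k/3$, then $x^p+y^p=2\cdot3^{-p}k^p=k^p$. Version (b) is there because in it the root itself has nothing hung above it; we shall need that for free rays.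

*Proof.* Always $x\ge y$, since $v^2\ge v^3$.

**Step 1: linear constraints.** The purpose is to find which pairs $(x,y)$ can occur. We claim that $2x+1\le k$ and that at least one of the following holds:
$$\text{(i)}\quad 2x+y\le k,\qquad\qquad \text{(ii)}\quad 2x\le k\ \text{ and }\ x+3y\le k.$$

*Case (a).* Let $u,v\in Z$ attain $x=u^2$ and $y=v^3$. First, $k\ge1+u^1+u^2\ge1+2x$. Now compare positions.

* If $u=v$, then $k\ge u^1+u^2+u^3\ge 2x+y$.
* If $v$ is a proper ancestor of $u$, then $u$ lies in the first child subtree of $v$, so the second and third child subtrees of $v$ are disjoint from the subtree of $u$, and $k\ge v^2+v^3+u^1+u^2\ge 2y+2x$. So (i) holds.
* If $v$ is a proper descendant of $u$, then $v$ lies in the first child subtree of $u$, so $k\ge u^2+(v^1+v^2+v^3)\ge x+3y$. With $2x\le k$ this is (ii).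

*Case (b).* If $x=r^3$, then $k\ge1+r^1+r^2+r^3\ge1+3x$, which gives $2x+1\le k$ and, as $y\le x$, also (i). This includes the case where $Z\setminus r$ is empty. Otherwise $x=u^2$ and $y=v^3$ with $u,v\in Z\setminus r$. If $u,v$ can be chosen on the same one of the two heavy paths, then $x,y$ are the maxima of case (a) for the corresponding child subtree of $r$, and case (a) applies to that subtree, which has fewer than $k$ nodes; the inequalities only weaken when the bound increases to $k$. If $u,v$ lie on different paths, their subtrees are disjoint, so $k\ge1+2x+3y$, which gives $2x+1\le k$ and (i).

**Step 2: $2^p\ge\frac32$.** This numerical fact is needed twice below. Let $L=\log_23=1/p$. Taking $\log_2$, the claim reads $\frac1L\ge L-1$, that is, $L(L-1)\le1$. Since $3^5=243<256=2^8$, we have $L<1.6$ and $L(L-1)<1.6\cdot0.6=0.96$.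

**Step 3: $x^p+y^p\le k^p$.** This is the heart of the lemma. Both the constraints and the claim are homogeneous, so we may divide by $k$ and take $k=1$ with real $x\ge y\ge0$.

Assume (i), so $2x+y\le1$. If $x\le\frac13$, then $x^p+y^p\le2x^p\le2\cdot3^{-p}=1$. If $\frac13\le x\le\frac12$, then $y\le1-2x$ and
$$x^p+y^p\le x^p+(1-2x)^p.$$
On $(\frac13,\frac12)$ the right side has derivative $p\,[x^{p-1}-2(1-2x)^{p-1}]$. Here $0<1-2x\le x$ and $p-1<0$, so $(1-2x)^{p-1}\ge x^{p-1}$ and the derivative is negative. At $x=\frac13$ the right side is $2\cdot3^{-p}=1$, so it is at most $1$ on $[\frac13,\frac12]$.

Assume (ii). Then $x\le\frac12$ and $y\le\frac{1-x}3$, and as $3^{-p}=\frac12$,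
$$x^p+y^p\le x^p+\tfrac12(1-x)^p.$$
The derivative $p\,[x^{p-1}-\frac12(1-x)^{p-1}]$ is positive on $(0,\frac12]$, because there $x\le1-x$ and hence $x^{p-1}\ge(1-x)^{p-1}$. So the maximum is at $x=\frac12$, where the value is $\frac32\cdot2^{-p}\le1$ by Step 2.

**Step 4: from powers to $\varphi$.** We now pay for the additive constants.

* If $y\ge1$ (so $x\ge1$): $\varphi(x)+\varphi(y)+1=2(x^p+y^p)-1\le2k^p-1=\varphi(k)$.
* If $y=0$ and $x\ge1$: $\varphi(x)+1=2x^p\le3x^p-1$, because $x^p\ge1$; then $3x^p-1\le2\cdot2^px^p-1=2(2x)^p-1$ by Step 2, and this is at most $\varphi(k)$ because $2x\le k$.
* If $x=y=0$: the left side is $1\le\varphi(k)$. $\square$

## 4. Thin drawings: $n$ columns and about $n^p$ rows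

**Lemma 2.** Every ternary tree $X$ with $n\ge1$ nodes has

* a **side drawing**: at most $n$ columns and at most $\varphi(n)$ rows, with a free upward ray from the root;
* an **end drawing**: at most $n$ columns and at most $\varphi(n)$ rows, with a free leftward ray from the root.

The words refer to a long flat box: its long sides are horizontal, so an upward attachment uses a long side, and a leftward attachment uses a short end.

*Proof.* Induction on $n$: smaller trees have side drawings.

**Step 1: placing the side drawing.** The aim is to put $Z$ on one row with no subtree above the root. Take $Z$ as in Lemma 1(b) and put all of it on row $0$: the root $r$; to its right the heavy path from its first child, in order; to its left the heavy path from its second child, in order away from $r$. Hang the third child subtree of $r$ below $r$. For each $v\in Z\setminus r$, hang the second child subtree below $v$ and the third above $v$. Absent subtrees are ignored. Each hung subtree is drawn by induction as a side drawing, reflected if hung above, so that its free ray points toward row $0$. Its box lies strictly below (or above) row $0$ and touches the adjacent row; its root is in the column of $v$. Each $v\in Z$, with its hung boxes, gets its own block of consecutive columns, and the blocks follow each other in the order of $Z$ on row $0$.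

**Step 2: planarity.** Different blocks share no column. Inside the block of $v$ the boxes are on different sides of row $0$, and each is joined to $v$ by the attachment rule. Row $0$ contains only $Z$ and the edges between consecutive vertices of $Z$. So nothing crosses.

**Step 3: columns.** At most two subtrees $A,B$ (possibly empty) hang at $v$, with $c_a\le|A|$ and $c_b\le|B|$ columns. Every nonempty box contains the column of $v$. So the block of $v$ is one column if both are empty, and otherwise the union of the nonempty boxes' column intervals. It has at most
$$\max(1,c_a+c_b)\le1+|A|+|B|$$
columns. Summing over $Z$ counts each node of $X$ once: at most $n$ columns.

**Step 4: rows.** Every subtree hung below has at most $x$ nodes and every subtree hung above at most $y$. As $\varphi$ is increasing, there are at most $\varphi(x)+1+\varphi(y)\le\varphi(n)$ rows, by (1).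

**Step 5: the ray.** Nothing hangs above $r$, and no other block uses the column of $r$, so the upward ray from $r$ is free.

**Step 6: the end drawing.** Do the same with $Z$ as in Lemma 1(a): $r$ is leftmost on row $0$, the heavy path goes right, and for every $v\in Z$, including $r$, the second child subtree hangs below and the third above, as side drawings. Steps 2–4 apply word for word with Lemma 1(a). Row $0$ contains nothing left of $r$, so the leftward ray is free. $\square$

After a rotation by $90^\circ$ we also have *vertical* versions, with at most $\varphi(n)$ columns and at most $n$ rows: a **vertical side drawing**, to be attached by a horizontal edge, and a **vertical end drawing**, to be attached by a vertical edge. By reflection, the free ray may point to either side.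

Lemma 2 makes one side about $n^p$, but it spends a full column on every vertex of a heavy path. The drawing of a path has exactly $n$ columns and $1$ row.

## 5. Two scales

The vertical drawings suggest how to shorten the long side. Suppose the tree is cut into about $n/m$ connected pieces, each with about $m$ nodes. Draw each piece *narrow and tall*, about $m^p$ columns by $m$ rows. Contract the pieces to get a tree with about $n/m$ nodes, and draw it *wide and short* as in Lemma 2, with pieces in place of nodes. Up to constants this would give
$$\text{width}\approx\frac nm\cdot m^p=n\,m^{p-1},\qquad \text{height}\approx m\cdot\Big(\frac nm\Big)^p=n^p\,m^{1-p}.$$
At $m=\sqrt n$ both are $n^{(1+p)/2}$. For a path this is a zigzag: vertical strokes of about $m$ vertices, one next to the other.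

Two things stand in the way.

*Too many exits.* A connected piece may have many edges leaving it downward. If a piece of $m$ nodes consists of nodes that all have three children in $T$, then $3m$ edges go down from its nodes, $m-1$ of them stay inside, and $2m+1$ leave. Such a piece is not a node of a ternary tree, and there is no hope of giving each exit a free ray. So the pieces must be cut with care: each needs one entry and, unless it is a single vertex, at most one exit.

*Drift.* A tall piece that is entered at the left and left at the right may have its exit row up to about $2m$ away from its entry row. If these shifts all have the same sign, then along a row of pieces they add up, and the height becomes linear again. We shall use reflections to cancel the shifts.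

## 6. Cutting the tree into clusters with one entry and at most one exit

Let $T$ be a ternary tree with $n$ nodes, let $1\le m\le n$ be an integer, and put $f=\varphi(m)\ge1$.

**Step 1: the core.** This separates the small subtrees from the skeleton. Let
$$K=\{v:\ |T(v)|\ge m\}.$$
It contains the root because $n\ge m$, and with each node it contains its parent, so it is a subtree of $T$. If $v\notin K$ and the parent of $v$ is in $K$, call $T(v)$ *light*; it has at most $m-1$ nodes.

**Step 2: three kinds of core nodes.** Now we sort the nodes of $K$ by their number of children in $K$.

* *Leaves* of $K$ have no child in $K$. Let $\ell\ge1$ be their number. Their subtrees $T(\cdot)$ are disjoint with at least $m$ nodes each, so $\ell\le n/m$.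
* *Branching nodes* have at least two children in $K$, hence at most one light child. A rooted tree with $\ell$ leaves has at most $\ell-1$ of them.
* *Chain nodes* have exactly one child in $K$, hence at most two light children. They form maximal downward chains. The core child of the bottom node of a maximal chain is a leaf or a branching node of $K$, and different chains lead to different such nodes. So there are at most $\ell+(\ell-1)=2\ell-1$ maximal chains.

**Step 3: cutting the chains.** Chains may be long and heavy, so we cut them into segments of bounded weight. A chain node $w$ has weight $\omega(w)=1+{}$(sizes of its light subtrees) $\le1+2(m-1)=2m-1$. Cut each maximal chain greedily from top to bottom into segments of total weight at most $2m$: a new segment starts only when the next node would not fit. So a segment together with the first node of the next has weight more than $2m$, and any two consecutive segments have total weight more than $2m$. If a chain has total weight $S$ and $s$ segments, pairing up segments gives $2m\lfloor s/2\rfloor\le S$, hence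
$$s\le2\lfloor s/2\rfloor+1\le\frac Sm+1.$$
The weights of all chains together are at most $n$, so there are at most $\frac nm+2\ell-1$ segments.

**Step 4: the macro tree.** The *clusters*, which are the nodes of the *macro tree* $M$, are:

* **B**: a branching node of $K$, as a single vertex, which is both entry and exit vertex;
* **S**: a segment $w_1,\dots,w_j$ (top to bottom) with all light subtrees of its nodes; entry vertex $w_1$, exit vertex $w_j$;
* **L**: a leaf of $K$, or a light child of a branching node, together with its whole subtree. So it is a vertex $w$, the entry vertex, with at most three child subtrees of at most $m-1$ nodes each.

These clusters partition the nodes of $T$: each node of $K$ is of exactly one of the three kinds, and each node outside $K$ lies in exactly one light subtree, whose parent in $K$ is a leaf, a branching node or a chain node. Parenthood in $M$ is inherited from $T$. A macro child is joined to its macro parent by the edge of $T$ between the exit vertex of the parent and the entry vertex of the child. (A chain node whose parent is a branching node is the top of its chain, so it is an entry vertex.) A B node has two or three macro children, an S node exactly one, an L node none. So $M$ is a ternary tree, and the entry vertex of its root is the root of $T$.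

**Step 5: counting.** There are at most $\ell$ clusters L from leaves of $K$, at most $\ell-1$ from light children of branching nodes, and at most $\ell-1$ clusters B. So the number $k$ of nodes of $M$ satisfies
$$k\le\ell+(\ell-1)+(\ell-1)+\Big(\frac nm+2\ell-1\Big)\le5\ell+\frac nm\le\frac{6n}m.\tag{2}$$

*Two examples.* For $T_2$ ($n=13$) and $m=4$, the core is the root and its three children. The root is B, and each child with its three leaves is an L cluster, so $k=4$. For the path $v_1,\dots,v_{12}$ rooted at $v_1$ and $m=2$, the core is $v_1,\dots,v_{11}$. The node $v_{11}$ with $v_{12}$ is L. The chain $v_1,\dots,v_{10}$ has weights $1$ and is cut into $v_1\cdots v_4$, $v_5\cdots v_8$, $v_9v_{10}$. So $M$ is a path S, S, S, L.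

## 7. Narrow drawings of the clusters

Each cluster must be drawn with few columns and with free rays at its entry and exit. Clusters in the middle of a row of clusters are entered from the left and left to the right. The root cluster is entered from above.

**Lemma 3.** The following drawings exist, each with at most $3f$ columns.

* **S1** (for an S cluster): free leftward ray from $w_1$, free rightward ray from $w_j$; at most $2m$ rows in total; the row of $w_j$ is at or below that of $w_1$. Reflection in a horizontal line gives a version with the row of $w_j$ at or above that of $w_1$.
* **S2** (for an S cluster): free upward ray from $w_1$, free rightward ray from $w_j$; at most $2m$ rows.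
* **L1** (for an L cluster): free leftward ray from $w$; all rows within distance $2m$ of the row of $w$.
* **L2** (for an L cluster): free upward ray from $w$; all rows within distance $2m$ of the row of $w$.

*Proof.* Every subtree hanging at a vertex $w_i$ or $w$ has at most $m-1$ nodes. We draw it by a vertical side drawing if it is attached by a horizontal edge, and by a vertical end drawing if it is attached by a vertical edge. Each box then has at most $\varphi(m-1)\le f$ columns and at most as many rows as nodes. Recall that a horizontally attached box contains the row of its parent, and a vertically attached box contains the column of its parent. Boxes to the left or right of a vertex are put in columns strictly left or right of it, next to its column unless said otherwise.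

**S1 with $j=1$.** Here entry and exit coincide, so both horizontal rays must be free: hang the (at most two) light subtrees directly above and below $w_1$. There are at most $\omega(w_1)\le2m$ rows. There is one column if there is no light subtree; otherwise the columns are the union of at most two intervals of at most $f$ columns, so at most $2f$. The row of $w_1$ contains only $w_1$, so both rays are free.

**S1 with $j\ge2$.** Now the left of $w_1$ and the right of $w_j$ must stay empty, and we have room above $w_1$ and below $w_j$. Put $w_1,\dots,w_j$ downward on one column $\kappa$, each in its own block of consecutive rows, consecutive blocks touching.

* For $1<i<j$, attach the light subtrees of $w_i$ to the left and right. If the two (possibly empty) boxes have $c,c'$ rows, each nonempty one contains the row of $w_i$, so the block has at most $\max(1,c+c')\le\omega(w_i)$ rows.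
* For $w_1$, attach one light subtree to the right and the other upward along $\kappa$, directly above $w_1$ and all rows of the right box.
* For $w_j$, attach one light subtree to the left and the other downward along $\kappa$, directly below $w_j$ and all rows of the left box.

If the side box at $w_1$ has $c$ rows and the box above has $c'$ rows, the block of $w_1$ has at most $\max(1,c)+c'\le\omega(w_1)$ rows; the same holds for $w_j$. In total there are at most $\sum_i\omega(w_i)\le2m$ rows.

Columns: side boxes use at most $f$ columns on each side of $\kappa$. The boxes above and below contain $\kappa$ and have at most $f$ columns, so they extend at most $f-1$ columns to each side. So there are at most $f+1+f\le3f$ columns, as $f\ge1$.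

Planarity: different blocks share no row. Between $w_i$ and $w_{i+1}$, column $\kappa$ meets only side boxes' rows, and side boxes avoid $\kappa$; so the path edges are uncrossed. The vertical edge from $w_1$ upward (or from $w_j$ downward) passes beside the side box and enters its own box along a free ray, and that box has its own rows. Horizontal edges go from $\kappa$ directly into side boxes along free rays.

Rays: in the row of $w_1$ there is only $w_1$ and possibly its right box with its edge, so the leftward ray is free. In the row of $w_j$ there is only $w_j$ and possibly its left box with its edge, so the rightward ray is free. The row of $w_j$ is below that of $w_1$.

**S2.** Now the column above $w_1$ must stay empty. Do the same as for S1 with $j\ge2$, but let $w_1,\dots,w_{j-1}$ have their light subtrees left and right, and let $w_j$ have them left and down; for $j=1$ this means $w_1=w_j$ has them left and down. The counts of rows and columns and the planarity argument are unchanged. Nothing lies on $\kappa$ above $w_1$, and nothing lies in the row of $w_j$ to its right.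

**L1.** The left of $w$ must stay empty, and there may be three child subtrees. Attach them up and down, with boxes adjacent to the row of $w$, and to the right, with that box in columns strictly to the right of $w$ and of the other two boxes. The row of $w$ meets neither the upper nor the lower box, so the edge to the right crosses nothing. The upper and lower boxes share the column of $w$, so together with $w$ they use at most $2f-1$ columns: two boxes use at most $f+f-1$, a single box at most $f\le2f-1$, and no box just $1\le2f-1$. The right box adds at most $f$, giving at most $3f-1\le3f$ columns. All boxes have at most $m-1$ rows, so all rows are within distance $m-1$ of that of $w$ (for $m=1$ there are no boxes). The leftward ray from $w$ is free.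

**L2.** The column above $w$ must stay empty. Attach the child subtrees left, right and down, the last directly below $w$ and all rows of the left and right boxes. There are at most $f+1+f\le3f$ columns, since the lower box extends at most $f-1$ columns to each side of $w$. For $m=1$ there are no child subtrees. For $m\ge2$ the left and right boxes contain the row of $w$ and have at most $m-1$ rows, so they reach distance at most $m-2$ from it; the lower box adds at most $m-1$ rows. So all rows are within distance $(m-2)+(m-1)<2m$. The upward ray from $w$ is free, because side boxes avoid the column of $w$. $\square$

## 8. Assembling the clusters in a band

**Lemma 4.** Let $\mu$ be a node of $M$, let $M(\mu)$ be the subtree of $M$ rooted at $\mu$, and $k'=|M(\mu)|$. The part of $T$ formed by the clusters of $M(\mu)$ has a drawing with at most $3f\,k'$ columns, at most $(8m+1)\,\varphi(k')$ rows, and a free upward ray from the entry vertex of $\mu$.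

This is the side drawing of Lemma 2, applied to $M(\mu)$, with row $0$ replaced by a *band* of $8m+1$ rows.

*Proof.* Induction on $k'$. Apply Lemma 1(b) to $X=M(\mu)$ with root $\mu$, and let $Z,x,y$ be as there.

**Step 1: the root cluster in the band.** We place all clusters of $Z$ in rows $-4m,\dots,4m$, in disjoint blocks of consecutive columns. From left to right these are: the heavy path from the second child of $\mu$ in reverse order, then $\mu$, then the heavy path from the first child. We start with $\mu$, which needs a free upward ray at its entry vertex.

* If $\mu$ is B, put its vertex in row $0$.
* If $\mu$ is S, use S2 with the exit vertex in row $0$. It has one macro child, so there is only a right path.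
* If $\mu$ is L, use L2 with $w$ in row $0$. Then $Z=\{\mu\}$.

**Step 2: the right path, with drift under control.** We keep a *level* $\lambda$, the row of the edge entering the next cluster from the left, and maintain $\lambda\in[-2m,2m]$. Initially $\lambda=0$. Let $\nu$ be the next cluster.

* If $\nu$ is B, put its vertex in row $\lambda$; the level does not change.
* If $\nu$ is S, use S1 with the entry vertex in row $\lambda$. Take the version with the exit at or above the entry if $\lambda\le0$, and the version with the exit at or below the entry if $\lambda>0$. The new level is the row of the exit vertex.
* If $\nu$ is L, use L1 with $w$ in row $\lambda$; the path ends.

S1 has at most $2m$ rows, so the level changes by at most $2m-1$. From $\lambda\in[-2m,0]$ it moves up to at most $2m-1$; from $\lambda\in[1,2m]$ it moves down to at least $-2m+2$. So it stays in $[-2m,2m]$. The left path is treated in the same way, reflected in a vertical line.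

**Step 3: the band is valid.** Each cluster occupies rows within distance $2m$ of its entry row, or of its exit row $0$ for S2. As these rows are in $[-2m,2m]$, everything lies in rows $-4m,\dots,4m$. Consecutive clusters are joined by a horizontal edge in the row of the current level. Inside the two blocks it runs along the free ray of the exit vertex and along the free ray of the entry vertex, and between them nothing is in the way. For a B vertex, the block inside the band contains so far only the vertex and its horizontal edges.

**Step 4: hanging the rest.** Only B nodes have second and third macro children, and the exit of a B node is its single vertex. If $\mu$ is B, hang its third macro subtree (if any) below $\mu$. For each B node $\nu\in Z\setminus\mu$, hang its second macro subtree below and its third (if any) above. Draw these parts by induction, reflected if hung above. Place them outside the band, in rows $\le-4m-1$ or $\ge4m+1$, touching the band, with the entry vertex of the hung root in the column of the B vertex, and join the two by a vertical edge along the free ray. The block of the B node is widened so that it contains its hung boxes. Inside the band, this block contains only the B vertex, its horizontal edges in its own row, and these vertical edges in its own column. Outside the band, blocks share no columns. So the drawing is planar,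 and every edge of $T$ inside clusters of $M(\mu)$ or between them has been drawn.

**Step 5: columns.** A block of an S or L cluster has at most $3f$ columns. For a B node with hung parts of $k_a,k_b\ge0$ macro nodes, every nonempty hung box contains the column of the B vertex, so the block has at most
$$\max(1,\,3fk_a+3fk_b)\le3f(1+k_a+k_b)$$
columns. Summing over $Z$ counts every macro node of $M(\mu)$ once: at most $3fk'$ columns.

**Step 6: rows.** Parts hung below have at most $x$ macro nodes and parts hung above at most $y$. By induction and (1), the number of rows is at most
$$(8m+1)\big(\varphi(x)+1+\varphi(y)\big)\le(8m+1)\,\varphi(k').$$

**Step 7: the ray.** The entry vertex of $\mu$ has a free upward ray inside its block in the band: it is a B vertex, or drawn by S2 or L2. The edges from $\mu$ to its neighbors in the band start at the exit vertex and run horizontally in row $0$; they meet this ray at most at the entry vertex itself, namely when it is also the exit vertex. (In S2 with $j\ge2$, the entry lies above row $0$.) Nothing is hung above $\mu$, and all other blocks use other columns. So the ray is free. $\square$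

*The path of Section 6.* For $v_1,\dots,v_{12}$ and $m=2$, S2 puts $v_1,v_2,v_3,v_4$ in rows $3,2,1,0$ of one column. The level is $0$, so the next segment goes up: $v_5,\dots,v_8$ in rows $0,\dots,3$. The level is now $3>0$, so the next goes down: $v_9,v_{10}$ in rows $3,2$. Finally L1 puts $v_{11}$ in row $2$, with $v_{12}$ above it in row $3$. The result has $4$ columns and $4$ rows, where the thin drawing has $12$ columns.

## 9. The choice of $m$ and the proof of Theorem 2

**Step 1: bounds for every $m$.** Apply Lemma 4 to the root of $M$, so $k'=k\le6n/m$ by (2). Use $\varphi(j)\le2j^p$ and $8m+1\le9m$. For every integer $1\le m\le n$,
$$\text{width}\le3\varphi(m)\cdot\frac{6n}m\le36\,n\,m^{p-1},\qquad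
\text{height}\le(8m+1)\cdot2\Big(\frac{6n}m\Big)^p\le18\cdot6^p\,n^p\,m^{1-p}.\tag{3}$$

**Step 2: tuning $m$ to $W$.** Given $n^p\le W\le n$, we want the width bound to be $36W$. Let
$$m_0=\Big(\frac nW\Big)^{1/(1-p)}.$$
From $W\le n$ we get $m_0\ge1$, and from $W\ge n^p$ we get $n/W\le n^{1-p}$, so $m_0\le n$. Put $m=\lceil m_0\rceil$. As $n$ is an integer, $1\le m\le n$, and $m_0\le m\le m_0+1\le2m_0$. Since $p-1<0<1-p$, (3) gives
$$\text{width}\le36\,n\,m_0^{p-1}=36\,n\cdot\frac Wn=36\,W,$$
$$\text{height}\le18\cdot6^p\,2^{1-p}\,n^p\,m_0^{1-p}=18\cdot6^p\,2^{1-p}\,n^p\cdot\frac nW=72\,\frac{n^{1+p}}W,$$
because $6^p\,2^{1-p}=2\cdot3^p=4$.

**Step 3: the ray.** The entry vertex of the root of $M$ is the root of $T$, so Lemma 4 gives the free upward ray from the root of $T$.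

**Step 4: unrooted trees.** A tree with maximum degree at most $4$ and at least two vertices becomes a ternary tree when rooted at any of its leaves: the root has one child, and every other node has at most $4-1=3$ children. So the width and height bounds hold for it. The one-vertex tree is trivial. This proves Theorem 2. $\blacksquare$

With $W=n^{(1+p)/2}$ (so $m_0=\sqrt n$), the width is at most $36\,n^{(1+p)/2}$ and the height at most $72\,n^{(1+p)/2}$. This is Theorem 1, and since $(1+p)/2<0.816$, every $n$-node ternary tree has a drawing with both width and height in $o(n)$. The exponent $(1+\log_32)/2$ is not claimed to be optimal.
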